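\title{Integrals of Laguerre functions over simplices: a sharp two-sided bound}

\begin{abstract}
For $\alpha\in\mathbb N^n$ and $a\in(0,\infty)^n$, let $K_\alpha(a)$ be the integral of $e^{-(t_1+\dots+t_n)}\prod_j(-1)^{\alpha_j}L_{\alpha_j}(2t_j)$ over the part of the positive orthant where $\sum_j t_j/a_j\ge1$; here $L_k$ is the $k$-th Laguerre polynomial. We prove that $|1-K_\alpha(a)|\le 1-K_0(a)$, with equality only for $\alpha=0$, and deduce a lower bound for $K_\alpha(a)$ stated as a conjecture in Lerner's survey on the Wigner distribution. The Laplace transform reduces the inequality to one variable: the inverse transform of $B(p)/p$ must be bounded by $1$ when $B$ is a finite Blaschke product of the right half-plane with positive zeros. We prove this bound by writing the inverse transform as the expectation of a random sign under a probability density given by a determinant of exponentials.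
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathbb N=\{0,1,2,\dots\}$ and $\mathbb R_+=[0,\infty)$. The classical Laguerre polynomials are
\[
L_k(X)=\Bigl(\frac{d}{dX}-1\Bigr)^k\frac{X^k}{k!}=\sum_{j=0}^k\binom kj\frac{(-X)^j}{j!},\qquad k\in\mathbb N,
\]
where the second form is the binomial expansion of the first. Fix $n\ge1$. For $\alpha\in\mathbb N^n$ put $|\alpha|=\alpha_1+\dots+\alpha_n$ and
\[
\varphi_k(t)=(-1)^ke^{-t}L_k(2t)\quad(t\ge0),\qquad
\Phi_\alpha(t)=\prod_{j=1}^n\varphi_{\alpha_j}(t_j)\quad(t\in\mathbb R_+^n).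
\]
For $a\in(0,\infty)^n$ let $D_a=\{t\in\mathbb R_+^n:\sum_jt_j/a_j<1\}$. This simplex is cut off from the orthant by the hyperplane that meets the $j$-th axis at $a_j$, and its volume is $a_1\cdots a_n/n!$. Define
\[
K_\alpha(a)=\int_{\mathbb R_+^n\setminus D_a}\Phi_\alpha(t)\,dt,
\qquad
S(a)=\sum_{j=1}^ne^{-a_j}\,\frac{\prod_{l<j}a_l}{(j-1)!}.
\]
Lerner's survey \cite{Lerner} states the conjecture that
\begin{equation}\label{eq:conj}
K_\alpha(a)\ge S(a)\qquad\text{for all }\alpha\in\mathbb N^n\text{ and }0<a_1\le\dots\le a_n,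
\end{equation}
and records that it holds when $n=1$, when all the $a_j$ are equal, when $\alpha=0$, and when $n=2$ and $\min(\alpha_1,\alpha_2)=0$. We prove \eqref{eq:conj} in general.

Each $\varphi_k$ has integral $1$ (see \eqref{eq:laplace-phi} at $p=0$). So $\Phi_\alpha(t)\,dt$ is a signed measure of total mass $1$, which gives mass $K_\alpha(a)$ to the complement of the simplex and mass $1-K_\alpha(a)$ to the simplex. For $\alpha=0$ it is the law of $n$ independent standard exponential variables. A lower bound for $K_\alpha(a)$ that is uniform in $\alpha$ limits the mass that any of these measures can place in $D_a$, and the question is which $\alpha$ places the most.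

Small simplices suggest $\alpha=0$. For $k\ge1$ we have $|\varphi_k(t)|=e^{-t}(1-2kt+O(t^2))$ as $t\to0^+$, so $|\Phi_\alpha|\le\Phi_0$ near the origin, and $|1-K_\alpha(a)|\le1-K_0(a)$ once $D_a$ is small enough, depending on $\alpha$. This pointwise comparison does not extend: $\varphi_1(t)=(2t-1)e^{-t}$ exceeds $\varphi_0(t)=e^{-t}$ for $t>1$. The integrated comparison survives in this example. For $n=1$,
\[
K_0(a)=S(a)=e^{-a},\qquad K_1(a)=(1+2a)e^{-a}.
\]
Here $K_1\ge K_0$. The mass $1-K_1(a)$ can be negative, since $K_1(1/2)=2e^{-1/2}>1$, but it never falls below $-(1-K_0(a))$, because $K_1(a)\le2-K_0(a)$ is the inequality $1+a\le e^a$. One is led to guess that $|1-K_\alpha(a)|\le1-K_0(a)$ always holds, through cancellation. Then \eqref{eq:conj} would reduce to the case $\alpha=0$, where $S(a)$ is an explicit lower bound for the probability $K_0(a)$. The guess is correct.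

\begin{theorem}\label{thm:conj}
If $0<a_1\le\dots\le a_n$ and $\alpha\in\mathbb N^n$, then $K_\alpha(a)\ge S(a)$.
\end{theorem}

\begin{theorem}\label{thm:main}
For all $n\ge1$, $a\in(0,\infty)^n$ and $\alpha\in\mathbb N^n$,
\begin{equation}\label{eq:main}
|1-K_\alpha(a)|\le1-K_0(a),
\end{equation}
that is, $K_0(a)\le K_\alpha(a)\le2-K_0(a)$. Equality holds in \eqref{eq:main} if and only if $\alpha=0$. Moreover:
\begin{itemize}
\item[(a)] $\min_\alpha K_\alpha(a)=K_0(a)$, attained only at $\alpha=0$. So $K_0(a)$ is the optimal lower bound that is uniform in $\alpha$.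
\item[(b)] For $0<a_1\le\dots\le a_n$, the equality $K_\alpha(a)=S(a)$ holds if and only if $\alpha=0$ and $a_1=\dots=a_n$.
\item[(c)] The constant $1$ in front of $1-K_0$ is best possible for each $\alpha$ along the ray through each $a$:
\[
\frac{1-K_\alpha(\lambda a)}{1-K_0(\lambda a)}\longrightarrow(-1)^{|\alpha|}\qquad\text{as }\lambda\to0^+.
\]
\item[(d)] If $F:[0,\infty)\to[0,\infty)$ is non-increasing, then
\[
\Bigl|\int_{\mathbb R_+^n}F\Bigl(\sum_j\frac{t_j}{a_j}\Bigr)\Phi_\alpha(t)\,dt\Bigr|
\le\int_{\mathbb R_+^n}F\Bigl(\sum_j\frac{t_j}{a_j}\Bigr)e^{-\sum_jt_j}\,dt.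
\]
\end{itemize}
\end{theorem}

Section~\ref{sec:zero} compares $K_0$ with $S$. Section~\ref{sec:reduction} writes $1-K_\alpha(a)$ as the integral of a positive density against a function $s_b$ of one variable, which reduces \eqref{eq:main} to the bound $|s_b|\le1$. Section~\ref{sec:small} finds the mechanism behind this bound in the smallest cases, Section~\ref{sec:general} proves it in general, and Section~\ref{sec:proofs} assembles the theorems.

\section{The exponential case $\alpha=0$}\label{sec:zero}

The sum $S(a)$ has $n$ terms, and the $j$-th one is $e^{-a_j}$ times the volume of the simplex with parameters $a_1,\dots,a_{j-1}$. This suggests splitting the complement of $D_a$ according to the first index at which the partial sums of the $t_i/a_i$ reach $1$.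

\begin{lemma}\label{lem:zero}
If $0<a_1\le\dots\le a_n$, then $K_0(a)\ge S(a)$, with equality if and only if $a_1=\dots=a_n$.
\end{lemma}

\begin{proof}
Let $T_0=0$ and $T_j=\sum_{i\le j}t_i/a_i$. Since $T_0\le T_1\le\dots\le T_n$, the set $\{T_n\ge1\}$ is the disjoint union of the sets $E_j=\{T_{j-1}<1\le T_j\}$, $1\le j\le n$. We integrate $e^{-\sum_it_i}$ over $E_j$. The variables $t_{j+1},\dots,t_n$ are free and each contributes a factor $1$. The variable $t_j$ ranges over $[a_j(1-T_{j-1}),\infty)$ and contributes $e^{-a_j(1-T_{j-1})}$. Therefore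
\[
\int_{E_j}e^{-\sum_it_i}\,dt
=e^{-a_j}\int_{T_{j-1}<1}\exp\Bigl(\sum_{i<j}t_i\Bigl(\frac{a_j}{a_i}-1\Bigr)\Bigr)\,dt_1\cdots dt_{j-1},
\]
which is $e^{-a_1}$ for $j=1$. Because $a_j\ge a_i$ for $i<j$, the integrand is at least $1$, and the domain has volume $\prod_{i<j}a_i/(j-1)!$. So $E_j$ contributes at least the $j$-th term of $S(a)$, and exactly that term if and only if $a_i=a_j$ for all $i<j$. Summing over $j$ gives the lemma.
\end{proof}

This is the only place where the ordering of the $a_j$ is used, and it cannot be dropped: for $n=2$ and $a_1>a_2$ the exponent in the term $j=2$ is negative, so $K_0(a)<S(a)$.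

\section{Reduction to one variable}\label{sec:reduction}

The simplex $D_a$ is a sublevel set of a sum of functions of one coordinate each, and $\Phi_\alpha$ is a product. Its mass is therefore the integral of a convolution, and the Laplace transform turns the convolution into a product. For continuous $u,v$ on $\mathbb R_+$ of at most exponential growth, write
\[
\widehat u(p)=\int_0^\infty e^{-pt}u(t)\,dt\quad(\operatorname{Re}p\text{ large}),\qquad (u*v)(x)=\int_0^xu(x-y)v(y)\,dy.
\]
We use three standard facts.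
\begin{itemize}
\item[(L1)] $\widehat{u*v}=\widehat u\,\widehat v$. In particular $x\mapsto\int_0^xu$, which is $1*u$, has transform $\widehat u(p)/p$.
\item[(L2)] If $\widehat u=\widehat v$ on a right half-plane, then $u=v$.
\item[(L3)] The function $t^ke^{-ct}/k!$ has transform $(p+c)^{-k-1}$, and it is the residue of $e^{pt}(p+c)^{-k-1}$ at $p=-c$. By partial fractions, a rational function $\rho$ vanishing at infinity is the transform of the exponential polynomial $u(t)=\frac1{2\pi i}\oint_{|p|=R}\rho(p)e^{pt}\,dp$, where the circle encloses all poles. If the poles lie in $\operatorname{Re}p<0$, then $u(t)\to0$ as $t\to\infty$.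
\end{itemize}
By (L3) and the expansion of $L_k$, for $\operatorname{Re}p>-1$,
\begin{equation}\label{eq:laplace-phi}
\widehat{\varphi_k}(p)=(-1)^k\sum_{j=0}^k\binom kj\frac{(-2)^j}{(1+p)^{j+1}}
=\frac{(-1)^k}{1+p}\Bigl(1-\frac2{1+p}\Bigr)^k=\frac{(1-p)^k}{(1+p)^{k+1}}.
\end{equation}

Fix $a$ and $\alpha$. Let $\psi_j(y)=a_j\varphi_{\alpha_j}(a_jy)$ and $g_\alpha=\psi_1*\dots*\psi_n$. The $\psi_j$ are integrable with integral $1$, hence so is $g_\alpha$. For bounded measurable $H$ on $\mathbb R_+$, the substitution $t_j=a_jy_j$ and then Fubini's theorem, used to merge the variables $y_j$ into their sum one at a time, give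
\begin{equation}\label{eq:push}
\int_{\mathbb R_+^n}H\Bigl(\sum_j\frac{t_j}{a_j}\Bigr)\Phi_\alpha(t)\,dt
=\int_{\mathbb R_+^n}H\Bigl(\sum_jy_j\Bigr)\prod_j\psi_j(y_j)\,dy=\int_0^\infty H(u)g_\alpha(u)\,du.
\end{equation}
Since $D_{xa}=\{\sum_jt_j/a_j<x\}$, the choice $H=\mathbf 1_{[0,x)}$ gives
\begin{equation}\label{eq:primitive}
1-K_\alpha(xa)=\int_0^xg_\alpha(y)\,dy\qquad(x>0).
\end{equation}
From $\widehat{\psi_j}(p)=\widehat{\varphi_{\alpha_j}}(p/a_j)=a_j(a_j-p)^{\alpha_j}(a_j+p)^{-\alpha_j-1}$ and (L1),
\[
\widehat{g_\alpha}(p)=\widehat{g_0}(p)B(p),\qquad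
\widehat{g_0}(p)=\prod_{j=1}^n\frac{a_j}{a_j+p},\qquad
B(p)=\prod_{j=1}^n\Bigl(\frac{a_j-p}{a_j+p}\Bigr)^{\alpha_j}.
\]
The function $g_0$ is a convolution of the positive densities $a_je^{-a_jy}$, so $g_0>0$ on $(0,\infty)$. All the dependence on $\alpha$ is in $B$.

Suppose $N=|\alpha|\ge1$, and let $b=(b_1,\dots,b_N)$ list each $a_j$ exactly $\alpha_j$ times. Then
\[
B(p)=\prod_{i=1}^N\frac{b_i-p}{b_i+p}.
\]
This is a finite Blaschke product of the right half-plane with positive zeros: each factor has modulus at most $1$ for $\operatorname{Re}p\ge0$ and modulus $1$ on the imaginary axis. Since $B(p)\to(-1)^N$ at infinity, $B$ is not the transform of a function. But \eqref{eq:primitive} involves only the primitive of $g_\alpha$, whose transform carries an extra factor $1/p$. We attach that factor to $B$ and keep the positive density $g_0$ intact.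

For any $b\in(0,\infty)^N$, the polynomial $\prod_i(b_i+p)-\prod_i(b_i-p)$ has degree at most $N$ and vanishes at $p=0$. Hence
\[
\frac{1-B(p)}p=\frac{\prod_i(b_i+p)-\prod_i(b_i-p)}{p\prod_i(b_i+p)}
\]
is a polynomial of degree at most $N-1$ divided by $\prod_i(b_i+p)$. By (L3) it is the transform of an exponential polynomial $f_b$ that tends to $0$ at infinity. Put
\[
s_b=1-f_b,\qquad\text{so that}\qquad\widehat{s_b}(p)=\frac{B(p)}p\quad(\operatorname{Re}p>0).
\]
By (L1), the functions $x\mapsto\int_0^xg_\alpha$ and $s_b*g_0$ both have transform $\widehat{g_0}(p)B(p)/p$. By (L2) and \eqref{eq:primitive},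
\begin{equation}\label{eq:reduction}
1-K_\alpha(xa)=\int_0^xs_b(x-y)\,g_0(y)\,dy\qquad(x>0).
\end{equation}
With $s_b$ replaced by $1$, the right side is $1-K_0(xa)$. So \eqref{eq:main} follows from a statement in which $n$, $a$ and the Laguerre polynomials no longer appear.

\begin{proposition}\label{prop:key}
For all $N\ge1$, $b\in(0,\infty)^N$ and $t\ge0$, we have $0\le f_b(t)\le2$, that is, $|s_b(t)|\le1$.
\end{proposition}

\section{One zero and two zeros}\label{sec:small}

When the $b_i$ are pairwise distinct, $(1-B(p))/p=\sum_ic_i/(p+b_i)$ has simple poles, and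
\begin{equation}\label{eq:f}
f_b(t)=\sum_{i=1}^Nc_ie^{-b_it},\qquad
c_i=-\frac{(p+b_i)B(p)}p\Big|_{p=-b_i}=2\prod_{j\ne i}\frac{b_j+b_i}{b_j-b_i}.
\end{equation}
For $N\ge2$ the coefficients have both signs and blow up as two of the $b_i$ approach each other, so the bound cannot be read off term by term.

Two natural approaches fail. First, the identity $|B|=1$ on the imaginary axis is not enough. For a pair of complex zeros $u\pm iv$ with $u,v>0$, that identity still holds, but $(1-B(p))/p=4u/((p+u)^2+v^2)$ is the transform of $(4u/v)e^{-ut}\sin vt$, which takes negative values. The proof must use that the zeros are real. Second, one cannot add one zero at a time using only the bound to be proved. Since $\frac{\beta-p}{\beta+p}=-1+\frac{2\beta}{\beta+p}$, adding a zero $\beta$ replaces $s$ by $-s+2e_\beta*s$, where $e_\beta(y)=\beta e^{-\beta y}$. This map does not preserve the condition $|s|\le1$: if $s=1$ on $[0,T)$ and $s=-1$ on $[T,\infty)$, the image takes the value $1+2(1-e^{-\beta T})>1$ at $T$.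

Proposition~\ref{prop:key} says that $f_b(t)/2\in[0,1]$, so we try to exhibit $f_b(t)/2$ as a probability. For $N=1$,
\[
\frac{f_b(t)}2=e^{-b_1t}=\int_t^\infty b_1e^{-b_1x_1}\,dx_1
\]
is the probability that a point with density $b_1e^{-b_1x_1}$ lies to the right of $t$.

For $N=2$ and $b_1>b_2$, formula \eqref{eq:f} gives
\[
\frac{f_b(t)}2=\frac{b_1+b_2}{b_1-b_2}\bigl(e^{-b_2t}-e^{-b_1t}\bigr).
\]
The difference of exponentials is a determinant whose columns are integrals of the vector $(b_ie^{-b_ix})_{i=1,2}$ over $(0,t]$ and over $(t,\infty)$. By linearity in each column,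
\[
e^{-b_2t}-e^{-b_1t}=\det\begin{pmatrix}1-e^{-b_1t}&e^{-b_1t}\\1-e^{-b_2t}&e^{-b_2t}\end{pmatrix}
=\iint_{0<x_1\le t<x_2}\Delta_b(x)\,dx,
\]
where $\Delta_b(x)=\det[b_ie^{-b_ix_j}]_{i,j=1,2}$. Two facts now finish the case $N=2$. On the wedge $0<x_1<x_2$, which contains the domain of integration,
\[
\Delta_b(x)=b_1b_2\,e^{-b_1x_1-b_2x_2}\bigl(1-e^{-(b_1-b_2)(x_2-x_1)}\bigr)>0.
\]
And the integral of $\Delta_b$ over the whole wedge is the reciprocal of the coefficient: integrating in $x_2$ first,
\[
\iint_{0<x_1<x_2}\Delta_b(x)\,dx=\int_0^\infty(b_1-b_2)e^{-(b_1+b_2)x_1}\,dx_1=\frac{b_1-b_2}{b_1+b_2}.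
\]
So $f_b(t)/2$ is the probability, under the normalized density $\Delta_b$ on the wedge, that exactly one of the two points lies to the right of $t$.

The event that generalizes both cases is found by setting $t=0$, where all $N$ points lie to the right of $t$. Letting $p\to\infty$ in $1-B(p)=\sum_ic_ip/(p+b_i)$ gives $f_b(0)=1-(-1)^N$, so $f_b(0)/2$ is $1$ for odd $N$ and $0$ for even $N$. The event ``exactly one point exceeds $t$'' is thus ruled out for $N=3$, while ``an odd number of points exceed $t$'' fits every $N$.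

\section{A determinant of exponentials}\label{sec:general}

In Lemmas~\ref{lem:sign}--\ref{lem:parity}, the numbers $b_1,\dots,b_N>0$ are pairwise distinct. Let
\[
X_N=\{x\in\mathbb R^N:0<x_1<\dots<x_N\},\qquad\Delta_b(x)=\det\bigl[b_ie^{-b_ix_j}\bigr]_{i,j=1}^N\quad(x\in\mathbb R^N),
\]
and $V_N(b)=\int_{X_N}\Delta_b(x)\,dx$. The integral converges absolutely, because $\Delta_b$ is a finite sum of products of decaying exponentials; this is where $b_i>0$ is used. For $N=0$, we let $X_0$ be a point and $\Delta=V_0=1$. Let $b^{(i)}$ denote $b$ with $b_i$ removed. The three lemmas extend the three ingredients of the case $N=2$: the sign of $\Delta_b$, its total integral, and the formula for $f_b$.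

\begin{lemma}\label{lem:sign}
The function $\Delta_b$ has no zero on $X_N$ and has constant sign there.
\end{lemma}

\begin{proof}
We first show, by induction on $N$, that if $\beta_1,\dots,\beta_N$ are distinct reals and $u(x)=\sum_i\lambda_ie^{-\beta_ix}$ with real $\lambda_i$ has $N$ distinct real zeros, then all $\lambda_i$ vanish. For $N=1$ this holds because $e^{-\beta_1x}\ne0$. For $N\ge2$, Rolle's theorem gives $N-1$ distinct zeros of
\[
\bigl(e^{\beta_Nx}u(x)\bigr)'=\sum_{i<N}\lambda_i(\beta_N-\beta_i)e^{-(\beta_i-\beta_N)x}.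
\]
By induction $\lambda_i=0$ for $i<N$, and then $\lambda_N=0$ by the case $N=1$.

If $\Delta_b(x)=0$ with $x\in X_N$, the rows of the matrix are linearly dependent, so a nontrivial combination of the $e^{-b_ix}$ vanishes at the $N$ distinct points $x_1,\dots,x_N$. This contradicts the claim. Finally, $X_N$ is convex, hence connected, and $\Delta_b$ is continuous.
\end{proof}

Rolle's theorem is the step that uses the reality of the zeros of $B$.

To see which value $V_N(b)$ should have, look at the coefficients in \eqref{eq:f}. Let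
\[
\Pi(b)=\prod_{k<l}\frac{b_k-b_l}{b_k+b_l},
\]
an empty product being $1$. Passing from $\Pi(b)$ to $\Pi(b^{(i)})$ removes the factors that involve $b_i$. These are $\frac{b_i-b_j}{b_i+b_j}$ for $j>i$ and $-\frac{b_i-b_j}{b_i+b_j}$ for the $i-1$ indices $j<i$. Hence, by \eqref{eq:f},
\begin{equation}\label{eq:ratio}
(-1)^{i-1}\frac{\Pi(b^{(i)})}{\Pi(b)}=\prod_{j\ne i}\frac{b_i+b_j}{b_i-b_j}=(-1)^{N-1}\frac{c_i}2.
\end{equation}
The coefficients of $f_b$ are thus ratios with the common denominator $\Pi(b)$, which for $N=2$ was the total integral of $\Delta_b$.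

\begin{lemma}\label{lem:volume}
$V_N(b)=\Pi(b)$. In particular $V_N(b)\ne0$.
\end{lemma}

\begin{proof}
We have $V_0=1$ and $V_1=\int_0^\infty b_1e^{-b_1x}\,dx=1$. Let $N\ge2$ and assume the formula for $N-1$. Substitute $x_1=\xi$ and $x_j=\xi+y_j$ for $j\ge2$. This map has Jacobian $1$, and $X_N$ corresponds to $\xi>0$, $(y_2,\dots,y_N)\in X_{N-1}$. Each entry of row $i$ contains the factor $e^{-b_i\xi}$. After these factors are taken out, the first column is $(b_1,\dots,b_N)$ and the $j$-th column is $(b_ie^{-b_iy_j})_i$. With $\sigma=\sum_ib_i$, expansion along the first column gives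
\[
\Delta_b(x)=e^{-\sigma\xi}\sum_{i=1}^N(-1)^{i-1}b_i\,\Delta_{b^{(i)}}(y_2,\dots,y_N).
\]
Integrating, and then using the induction hypothesis and \eqref{eq:ratio},
\[
\sigma V_N(b)=\sum_{i=1}^N(-1)^{i-1}b_iV_{N-1}(b^{(i)})=\Pi(b)\sum_{i=1}^Nb_i\prod_{j\ne i}\frac{b_i+b_j}{b_i-b_j}.
\]
It remains to show that the last sum is $\sigma$. Its terms are half the residues of a rational function with simple poles at the $b_i$ and limit $1$ at infinity:
\[
\prod_{i=1}^N\frac{p+b_i}{p-b_i}=1+\sum_{i=1}^N\frac{2b_i}{p-b_i}\prod_{j\ne i}\frac{b_i+b_j}{b_i-b_j}.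
\]
The left side is $\prod_i\bigl(1+\frac{2b_i}{p-b_i}\bigr)=1+2\sigma/p+O(p^{-2})$ as $p\to\infty$. Comparing the coefficients of $1/p$ shows that the sum equals $\sigma$.
\end{proof}

\begin{lemma}\label{lem:parity}
For $t\ge0$ and $x\in X_N$ let $m_t(x)=\#\{j:x_j>t\}$. Then
\[
\frac{f_b(t)}2=\frac1{V_N(b)}\int_{X_N}\mathbf 1_{\{m_t(x)\text{ odd}\}}\,\Delta_b(x)\,dx.
\]
\end{lemma}

\begin{proof}
By \eqref{eq:f}, \eqref{eq:ratio} and Lemma~\ref{lem:volume},
\[
(-1)^{N-1}V_N(b)\frac{f_b(t)}2=\sum_{i=1}^N(-1)^{i-1}e^{-b_it}\,V_{N-1}(b^{(i)}).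
\]
Write $e^{-b_it}=\int_t^\infty b_ie^{-b_iy}\,dy$ and $V_{N-1}(b^{(i)})=\int_{X_{N-1}}\Delta_{b^{(i)}}(z)\,dz$. The sum $\sum_i(-1)^{i-1}b_ie^{-b_iy}\Delta_{b^{(i)}}(z)$ is the expansion along the first column of $\Delta_b(y,z_1,\dots,z_{N-1})$. Therefore
\[
(-1)^{N-1}V_N(b)\frac{f_b(t)}2=\int_{(0,\infty)\times X_{N-1}}\mathbf 1_{\{y>t\}}\,\Delta_b(y,z)\,dy\,dz.
\]
The point $(y,z)$ is not ordered, so Lemma~\ref{lem:sign} does not yet apply, and we sort it. Up to the null set where $y$ equals some $z_k$, the domain is the disjoint union of the sets $A_j$, $1\le j\le N$, on which exactly $j-1$ of the $z_k$ are smaller than $y$. The map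
\[
(y,z)\mapsto x=(z_1,\dots,z_{j-1},y,z_j,\dots,z_{N-1})
\]
permutes coordinates and sends $A_j$ onto $X_N$, with $x_j=y$. Moving the first column past $j-1$ others gives $\Delta_b(y,z)=(-1)^{j-1}\Delta_b(x)$. Hence
\[
(-1)^{N-1}V_N(b)\frac{f_b(t)}2=\int_{X_N}\Bigl(\sum_{j=1}^N(-1)^{j-1}\mathbf 1_{\{x_j>t\}}\Bigr)\Delta_b(x)\,dx.
\]
Since $x$ is increasing, the indices with $x_j>t$ are $j=N-r$ for $0\le r<m$, where $m=m_t(x)$. The sum in parentheses is then $(-1)^{N-1}\sum_{r=0}^{m-1}(-1)^r$, which is $(-1)^{N-1}$ for odd $m$ and $0$ for even $m$. Dividing by $(-1)^{N-1}V_N(b)\ne0$ gives the lemma.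
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Suppose first that the $b_i$ are distinct. By Lemma~\ref{lem:sign}, $\Delta_b$ has the sign of its integral $V_N(b)$, so $\Delta_b/V_N(b)$ is a probability density on $X_N$. By Lemma~\ref{lem:parity}, $f_b(t)/2$ is the probability that $m_t$ is odd, which lies in $[0,1]$. Equivalently, $s_b(t)=1-f_b(t)=\mathbb E\bigl[(-1)^{m_t}\bigr]$.

Repeated $b_i$ occur as soon as some $\alpha_j\ge2$. Then $\Delta_b\equiv0$ and we argue by continuity. Fix $t\ge0$ and $R>0$. By (L3), for all $b\in(0,R)^N$,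
\[
f_b(t)=\frac1{2\pi i}\oint_{|p|=R}\frac{1-B(p)}p\,e^{pt}\,dp.
\]
The integrand is continuous in $(p,b)$ for $|p|=R$ and $b\in(0,R)^N$, so $f_b(t)$ is continuous in $b$. Vectors with distinct entries are dense, and the inequalities $0\le f_b(t)\le2$ pass to the limit.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $\alpha=0$, both sides of \eqref{eq:main} are equal, because $K_0(a)$ is a probability and so $1-K_0(a)\ge0$. Let $\alpha\ne0$. By \eqref{eq:reduction} at $x=1$, the positivity of $g_0$, Proposition~\ref{prop:key} and \eqref{eq:primitive},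
\[
|1-K_\alpha(a)|\le\int_0^1|s_b(1-y)|\,g_0(y)\,dy\le\int_0^1g_0(y)\,dy=1-K_0(a).
\]
The second inequality is strict. Indeed, the exponential polynomial $f_b$ is real-analytic on $\mathbb R$. It is not identically $0$, since $B(b_1)=0$ shows that $B\not\equiv1$, and it is not identically $2$, since it tends to $0$ at $+\infty$. So $f_b$ takes the values $0$ and $2$ at only finitely many points of $[0,1]$. Off these points $|s_b|<1$, and $g_0>0$ on $(0,1)$.

(a) For $\alpha\ne0$, the strict form of \eqref{eq:main} gives $1-K_\alpha(a)<1-K_0(a)$, that is, $K_\alpha(a)>K_0(a)$.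

(b) By (a) and Lemma~\ref{lem:zero}, $K_\alpha(a)\ge K_0(a)\ge S(a)$. The first inequality is an equality exactly when $\alpha=0$, and the second exactly when $a_1=\dots=a_n$.

(c) We have $1-K_\alpha(\lambda a)=\int_{D_{\lambda a}}\Phi_\alpha$. The function $\Phi_\alpha$ is continuous with $\Phi_\alpha(0)=(-1)^{|\alpha|}$, and $D_{\lambda a}$ shrinks to the origin as $\lambda\to0^+$. Hence
\[
1-K_\alpha(\lambda a)=(-1)^{|\alpha|}\lambda^n\,\frac{a_1\cdots a_n}{n!}\,(1+o(1)).
\]
Divide by the same expression for $\alpha=0$. Thus no constant $c<1$ satisfies $|1-K_\alpha(\lambda a)|\le c\,(1-K_0(\lambda a))$ for all $\lambda>0$.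

(d) We write $F$ as a positive superposition of indicators of intervals starting at $0$ and apply \eqref{eq:main} to each. Let $G_\alpha(x)=\int_0^xg_\alpha$ for $x\in[0,\infty]$. For $0<x<\infty$, formula \eqref{eq:primitive} and \eqref{eq:main} applied to $xa$ give $|G_\alpha(x)|\le G_0(x)$. This also holds at the endpoints, where $G_\alpha(0)=G_0(0)=0$ and $G_\alpha(\infty)=G_0(\infty)=1$. Since $0\le F\le F(0)$, we have $F(u)=\int_0^{F(0)}\mathbf 1_{\{F(u)>\lambda\}}\,d\lambda$. Since $F$ is non-increasing, for $0\le\lambda<F(0)$ the set $\{F>\lambda\}$ is an interval with endpoints $0$ and some $x_\lambda\in[0,\infty]$. By Fubini's theorem, which applies because $g_\alpha$ is integrable,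
\[
\Bigl|\int_0^\infty Fg_\alpha\Bigr|=\Bigl|\int_0^{F(0)}G_\alpha(x_\lambda)\,d\lambda\Bigr|\le\int_0^{F(0)}G_0(x_\lambda)\,d\lambda=\int_0^\infty Fg_0.
\]
By \eqref{eq:push} with $H=F$, the two ends are the two sides of (d).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conj}]
This is the chain of inequalities in the proof of part (b) above.
\end{proof}

\begin{remark}
The choice $F=\mathbf 1_{[0,1)}$ in (d) returns \eqref{eq:main}. Monotonicity cannot be dropped: for $n=1$, $a=1$, $\alpha=1$ and $F=\mathbf 1_{[1,\infty)}$, the left side of (d) is $K_1(1)=3/e$ and the right side is $K_0(1)=1/e$.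
\end{remark}

\begin{thebibliography}{9}
\bibitem{Lerner} Nicolas Lerner, \emph{Integrating the Wigner Distribution on subsets of the phase space, a Survey}, arXiv:2102.08090 (2021).
\end{thebibliography}
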